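\title{Totally geodesic submanifolds of vanishing $\ell^1$-seminorm in compact locally symmetric spaces}

\begin{abstract}
Let $Y^m\subset X^n$ be a totally geodesic embedding of compact locally symmetric spaces of noncompact type, with $Y$ orientable and $[Y]\neq0$ in $H_m(X;\mathbb R)$. Lafont and Schmidt asked whether some cohomology class with a bounded representative pairs nontrivially with $[Y]$, that is, whether $[Y]$ has nonzero $\ell^1$-seminorm in $X$. We show that the answer is no: a surface of genus $3$ in an orientable quotient of $\mathbb H^2\times\mathbb H^2$ is a counterexample. Counterexamples exist exactly when $n-m\ge2$ and $(n,m)\neq(5,3)$. We also construct a counterexample in which $\pi_1(X)$ is an irreducible lattice in $PSL_2(\mathbb C)^2$ and which persists in every finite cover.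
\end{abstract}

\section{Introduction}\label{sec:intro}

Homology and cohomology are singular, with real coefficients unless other coefficients are indicated, and $\langle\cdot,\cdot\rangle$ is the Kronecker pairing $H^k(A)\times H_k(A)\to\mathbb R$. The $\ell^1$-norm of a chain $\sum a_i\sigma_i$ with distinct simplices $\sigma_i$ is $\sum|a_i|$, and the \emph{$\ell^1$-seminorm} $\|\xi\|$ of a class $\xi\in H_k(A)$ is the infimum of the $\ell^1$-norms of the cycles that represent $\xi$. It counts, with real weights, the simplices needed to build $\xi$. For a closed connected oriented manifold $M$ the number $\|[M]\|$ is the \emph{simplicial volume}. A nonzero class can have seminorm zero: continuous maps do not increase the seminorm, so a self-map of degree $d\ge2$ gives $d\,\|[M]\|\le\|[M]\|$, and circles and tori have simplicial volume zero.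

A class $\beta\in H^k(A)$ \emph{has a bounded representative} if it is represented by a cocycle whose values on singular $k$-simplices are uniformly bounded. Equivalently, $\beta$ lies in the image of the comparison map $H^k_b(A)\to H^k(A)$, where the bounded cohomology $H^*_b(A)$ is the cohomology of the complex of bounded cochains. The two notions are dual: $\|\xi\|\neq0$ if and only if $\langle\beta,\xi\rangle\ne0$ for some $\beta$ with a bounded representative (Lemma~\ref{lem:norm}(b)).

A \emph{symmetric space of noncompact type} is a Riemannian product of irreducible symmetric spaces of noncompact type, such as the hyperbolic spaces $\mathbb H^k$ ($k\ge2$) and $SL_k(\mathbb R)/SO(k)$; the metric on each factor may be scaled. A \emph{locally symmetric space of noncompact type} is the quotient of such a space by a discrete group of isometries acting freely. We use two known results without proof.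
\begin{itemize}
\item[(A)] If $X^n$ is an orientable compact locally symmetric space of noncompact type with fundamental group $\Gamma$, then $H^n_b(\Gamma)\to H^n(\Gamma)$ is surjective; equivalently, $\|[X]\|\neq0$.
\item[(B)] (Gromov; Inoue--Yano; Mineyev.) If $M$ is a closed negatively curved manifold, then $H^k_b(M)\to H^k(M)$ is surjective for all $k\ge2$.
\end{itemize}
Lafont and Schmidt \cite{LS} posed, and left open, a relative version of (A).

\medskip
\noindent\textbf{Question.} \emph{Let $Y^m\subset X^n$ be compact connected locally symmetric spaces of noncompact type, with $Y$ totally geodesically embedded and orientable, and suppose that $[Y]\neq0$ in $H_m(X)$. Is there a class $\beta\in H^m(X)$ with a bounded representative and $\langle\beta,[Y]\rangle\neq0$? Equivalently, is $\|[Y]\|\ne0$ in $H_m(X)$?}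
\medskip

The simplest cases suggest the answer yes. For $Y=X$ the Question is (A). If $X$ has rank one, it is negatively curved, and since $m\ge2$ the answer is yes by (B). If there is a retraction $r:X\to Y$, as for a slice $Y\times\{z\}\subset Y\times Z$ or the diagonal of $Y\times Y$, then the seminorm of $[Y]$ in $X$ is at least that of $r_*[Y]=[Y]$ in $Y$, which is positive by (A). In general $Y$ has positive simplicial volume and $\pi_1(Y)$ injects into $\pi_1(X)$, so the only way to lose the seminorm is to represent $[Y]$ by cheap cycles that leave $Y$. We show that this happens.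

Call $(X^n,Y^m)$ a \emph{bad pair} if it satisfies the hypotheses of the Question, including $[Y]\ne0$, and $\langle\beta,[Y]\rangle=0$ for every $\beta\in H^m(X)$ with a bounded representative. By duality, the last condition says that $\|[Y]\|=0$ in $H_m(X)$.

\begin{theorem}\label{thm:first}
There is a bad pair $(X^4,Y^2)$ with $X$ orientable, $\widetilde X=\mathbb H^2\times\mathbb H^2$ and $Y$ of genus $3$. Hence the answer to the Question is negative.
\end{theorem}

\begin{theorem}\label{thm:dimensions}
Let $2\le m\le n$. A bad pair $(X^n,Y^m)$ exists if and only if $n-m\ge2$ and $(n,m)\neq(5,3)$; it can then be chosen with $X$ orientable. In other words, the Question has a positive answer in codimensions $0$ and $1$ and in dimensions $(5,3)$, and in no other pair of dimensions.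
\end{theorem}

The space $X$ of Theorem~\ref{thm:first} is doubly covered by $Y\times Y$, and the surface lifts to the diagonal, which has positive seminorm by the retraction argument above. One may therefore suspect that the phenomenon comes from products and disappears in a finite cover. It does not.

\begin{theorem}\label{thm:irreducible}
There is a bad pair $(X^6,Y^2)$ with $\pi_1(X)$ an irreducible cocompact lattice in the connected group $SO_0(3,1)^2\cong PSL_2(\mathbb C)^2$. For every finite cover $X'\to X$ and every component $Y'$ of the preimage of $Y$, the pair $(X',Y')$ is again bad. In fact $0$ is the only class in $H^2(X')$ with a bounded representative.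
\end{theorem}

Section~\ref{sec:first} proves Theorem~\ref{thm:first} and shows the mechanism: an involution of $Y\times Y$ kills the two K\"unneth components of the diagonal that carry its seminorm and keeps a component of seminorm zero. Section~\ref{sec:existence} extends this to graphs of embeddings, built from right-angled reflection groups, and obtains all dimensions in Theorem~\ref{thm:dimensions}; Section~\ref{sec:positive} treats the dimensions where the answer is yes. In Theorem~\ref{thm:irreducible} the roles are reversed: the vanishing of the seminorm follows from a rigidity theorem, and the work, in Section~\ref{sec:irreducible}, is to find a totally geodesic surface that is nonzero in homology.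

\section{Preliminaries}\label{sec:prelim}

\subsection{The seminorm}

\begin{lemma}\label{lem:norm}
Let $A$ and $B$ be topological spaces.
\begin{itemize}
\item[(a)] If $f:A\to B$ is continuous, then $\|f_*\xi\|\le\|\xi\|$.
\item[(b)] For $\xi\in H_k(A)$, we have $\|\xi\|\ne0$ if and only if $\langle\beta,\xi\rangle\ne0$ for some $\beta\in H^k(A)$ with a bounded representative.
\item[(c)] For $a\in H_p(A)$ and $b\in H_q(B)$, we have $\|a\times b\|\le\binom{p+q}{p}\|a\|\,\|b\|$.
\item[(d)] If $a\in H_1(A)$, then $\|a\|=0$; hence $\|a\times b\|=\|b\times a\|=0$ for all $b\in H_q(B)$.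
\item[(e)] If $p:A'\to A$ is a covering of finite degree $D$ with transfer $\operatorname{tr}:H_k(A)\to H_k(A')$, then $\|\operatorname{tr}\xi\|\le D\|\xi\|$.
\item[(f)] If $u\in H^p(A)$ and $v\in H^q(B)$ have bounded representatives, so does $u\times v\in H^{p+q}(A\times B)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The chain map $f_*$ sends simplices to simplices.

(b) If the cocycle $\varphi$ represents $\beta$ and is bounded by $C$ on simplices, then $|\langle\beta,\xi\rangle|=|\varphi(z)|\le C\|z\|_1$ for each cycle $z$ representing $\xi$, so $|\langle\beta,\xi\rangle|\le C\|\xi\|$. Conversely, $\|\xi\|$ is the distance from $z$ to the subspace of boundaries in the normed space of $k$-chains. If it is positive, the Hahn--Banach theorem gives a continuous functional $\varphi$ that vanishes on boundaries and has $\varphi(z)\ne0$; this is a bounded cocycle.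

(c) The cross product of a $p$-simplex and a $q$-simplex is a signed sum of $\binom{p+q}p$ simplices, given by the standard triangulation of $\Delta^p\times\Delta^q$.

(d) The class $a$ is a real combination of classes $f_*[S^1]$ of loops, and $\|[S^1]\|=0$ because $S^1$ has self-maps of degree $2$. Now apply (a) and (c).

(e) The transfer is induced by the chain map that sends a simplex to the sum of its $D$ lifts.

(f) We have $u\times v=\mathrm{pr}_A^*u\cup\mathrm{pr}_B^*v$. Pullbacks of bounded cochains are bounded, and the cup product of two cochains takes on a simplex, up to sign, the product of their values on a front face and a back face.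
\end{proof}

We use two standard facts about a regular covering $\pi:A'\to A$ of connected complexes with finite deck group $Q$. First, $\pi^*$ maps $H^*(A)$ isomorphically onto the $Q$-invariants of $H^*(A')$. Second, under $H^1(A')=\operatorname{Hom}(\pi_1A',\mathbb R)$, the deck transformation induced by $s\in\pi_1A$ sends $\alpha$ to $\lambda\mapsto\alpha(s\lambda s^{-1})$. For a double cover with $b_1(A')>b_1(A)$, the $(-1)$-eigenspace of the deck involution on $H^1(A')$ is therefore nonzero; we call its elements \emph{anti-invariant}.

\subsection{Symmetric spaces}\label{sec:symm}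

Let $\widetilde X$ be a symmetric space of noncompact type, with curvature tensor $R$.
\begin{itemize}
\item[(S1)] $\widetilde X$ is complete, simply connected and nonpositively curved, hence contractible, and its Ricci curvature is negative definite. A discrete group of isometries acts freely if and only if it is torsion-free. The \emph{rank} is the largest dimension of a flat totally geodesic submanifold; in rank one the curvature is negative.
\item[(S2)] By the classification (Helgason), and up to scaling of the factors: $\dim\widetilde X\ge2$; in dimensions $2$ and $3$ the only spaces are $\mathbb H^2$ and $\mathbb H^3$; in dimension $5$ the only spaces of rank at least $2$ are $SL_3(\mathbb R)/SO(3)$ and $\mathbb H^2\times\mathbb H^3$.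
\item[(S3)] If $T$ is a tangent space of a totally geodesic submanifold $S$, then $R(u,v)w\in T$ for $u,v,w\in T$, and this restriction is the curvature tensor of $S$. A complete connected totally geodesic submanifold of $\widetilde X$ equals $\exp(T)$; so it is determined by one tangent space, and it is simply connected.
\item[(S4)] In a product, $R(u,v)w=R_1(u_1,v_1)w_1+R_2(u_2,v_2)w_2$, where subscripts denote components. In constant curvature $\kappa$, $R(u,v)w=\kappa(\langle v,w\rangle u-\langle u,w\rangle v)$.
\end{itemize}
By (S3), if $Y\subset X$ is as in the Question, each component of the preimage of $Y$ in $\widetilde X$ is a universal cover of $Y$. Closed manifolds are connected unless the contrary is said.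

\section{A surface of genus 3 in a quotient of $\mathbb H^2\times\mathbb H^2$}\label{sec:first}

Let $Y$ be a closed oriented hyperbolic surface and $D\subset Y\times Y$ the diagonal, a totally geodesic copy of $Y$ with the metric multiplied by $2$. Both projections map $D$ to $Y$ by the identity, so the K\"unneth decomposition of $[D]$ is
\begin{equation}\label{eq:kunneth}
[D]=[Y]\times \mathrm{pt}+c+\mathrm{pt}\times[Y],\qquad c\in H_1(Y)\otimes H_1(Y).
\end{equation}
By Lemma~\ref{lem:norm}(d), $\|c\|=0$: the whole seminorm of $[D]$ sits in the two outer terms. A class that is negated by a deck transformation dies in the quotient. So we look for a free isometric involution $\tau=\sigma_1\times\sigma_2$ of $Y\times Y$ that negates both outer terms, which asks that $\sigma_1$ and $\sigma_2$ reverse orientation, and that moves $D$ off itself, which asks that $\sigma_1y\ne\sigma_2y$ for all $y$. Both demands are needed. If $\sigma_1$ is free and preserves orientation, the first projection descends to a map from the quotient to $Y/\sigma_1$ that sends the class of $D$ to $2[Y/\sigma_1]$, which has positive seminorm. If $\sigma_1=\sigma_2$ reverses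 orientation, then $\tau D=D$ and the image of $D$ is not orientable. A free action of $(\mathbb Z/2)^2$ on $Y$ with non-orientable quotient meets both demands.

\begin{proof}[Proof of Theorem~\ref{thm:first}]
Let $N_0=\mathbb H^2/\Lambda_0$ be a closed non-orientable hyperbolic surface with $\chi(N_0)=-1$, and let $w:\Lambda_0\to\mathbb Z/2$ be its orientation character: $w(\lambda)=1$ if and only if $\lambda$ reverses the orientation of $\mathbb H^2$. The space $\operatorname{Hom}(\Lambda_0,\mathbb Z/2)=H^1(N_0;\mathbb Z/2)$ has dimension $2-\chi(N_0)=3$, so there is $\psi\notin\{0,w\}$, and $(w,\psi):\Lambda_0\to(\mathbb Z/2)^2$ is onto. Put $\Lambda_Y=\ker w\cap\ker\psi$ and $Y=\mathbb H^2/\Lambda_Y$. This surface is orientable with $\chi(Y)=-4$, so it has genus $3$. Let $\sigma_1,\sigma_2$ be the deck transformations of $Y\to N_0$ with $(w,\psi)=(1,1)$ and $(1,0)$. They are free orientation-reversing isometric involutions, and $\sigma_1y\ne\sigma_2y$ for all $y$ because the nontrivial deck transformation $\sigma_2^{-1}\sigma_1$ has no fixed point.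

Let $\tau=\sigma_1\times\sigma_2$, and let $\pi:Y\times Y\to X=(Y\times Y)/\langle\tau\rangle$ be the projection. The involution $\tau$ is free and isometric, and it preserves orientation since both factors reverse it. So $X$ is a closed oriented locally symmetric space with universal cover $\mathbb H^2\times\mathbb H^2$. A point $\tau(y,y)=(\sigma_1y,\sigma_2y)$ never lies in $D$, so $\pi$ embeds $D\cong Y$ as a totally geodesic surface.

\emph{The class is nonzero.} The self-intersection number of the embedded surface $\pi(D)$ in the oriented $4$-manifold $X$ is the Euler number of its normal bundle. The orientation-preserving local diffeomorphism $\pi$ identifies this bundle with the normal bundle of the diagonal, which is $TY$. So the self-intersection number is $\chi(Y)=-4\ne0$, and $\pi_*[D]\ne0$.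

\emph{The seminorm vanishes.} Since $\pi\tau=\pi$ and $\tau_*([Y]\times\mathrm{pt})=\sigma_{1*}[Y]\times\mathrm{pt}=-[Y]\times\mathrm{pt}$, the class $\pi_*([Y]\times\mathrm{pt})$ equals its negative and is zero. The same computation with $\sigma_2$ gives $\pi_*(\mathrm{pt}\times[Y])=0$. By \eqref{eq:kunneth}, $\pi_*[D]=\pi_*c$, and $\|\pi_*c\|\le\|c\|=0$.
\end{proof}

\section{Bad pairs in all remaining dimensions}\label{sec:existence}

Taking the product with a closed hyperbolic manifold raises the pair $(n,m)$ by $(k,0)$ or $(k,k)$ for any $k\ge2$, but not for $k=1$. For this reason the pair $(4,2)$ does not suffice, and we construct three more pairs, of dimensions $(5,2)$, $(6,3)$ and $(7,3)$.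

\subsection{Twisted graphs}

We replace the diagonal by the graph of a totally geodesic embedding $j:Y\to B$. The vanishing of the seminorm goes through as long as every middle K\"unneth term has a factor of degree one, that is, for $\dim Y\le3$. The self-intersection argument does not: the graph need not be of middle dimension, and a closed $3$-manifold has Euler characteristic $0$. Instead we detect the class by a $\tau$-invariant cohomology class $\alpha\times\beta$ with $\deg\beta=1$. If both $\alpha$ and $j^*\beta$ are invariant under an orientation-reversing map of $Y$, the top-degree class $\alpha\cup j^*\beta$ equals its negative and vanishes. This explains the last hypothesis below.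

\begin{proposition}\label{prop:graph}
Let $m\in\{2,3\}$. Let $Y$ be a closed oriented hyperbolic $m$-manifold with free orientation-reversing isometric involutions $\sigma_1,\sigma_2$ such that $\sigma_1y\ne\sigma_2y$ for all $y$. Let $B$ be a closed oriented hyperbolic $b$-manifold with a free orientation-reversing isometric involution $\tau_B$, and let $j:Y\to B$ be an isometric totally geodesic embedding with $\tau_Bj=j\sigma_2$. Suppose that $\beta\in H^1(B)$ satisfies $\tau_B^*\beta=\beta$ and $\sigma_1^*j^*\beta\ne j^*\beta$. Then $X=(Y\times B)/\langle\sigma_1\times\tau_B\rangle$ is orientable, and $X$ with the image of the graph of $j$ is a bad pair of dimensions $(m+b,m)$.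
\end{proposition}

\begin{proof}
The involution $\tau=\sigma_1\times\tau_B$ is free, isometric and orientation-preserving; let $\pi:Y\times B\to X$ be the projection. The graph $D=\{(y,jy)\}$ is totally geodesic, since $t\mapsto(y_t,jy_t)$ is a geodesic of the product for each geodesic $y_t$ of $Y$, and its metric is twice that of $Y$. The point $\tau(y,jy)=(\sigma_1y,j\sigma_2y)$ lies in $D$ only if $j\sigma_1y=j\sigma_2y$, that is $\sigma_1y=\sigma_2y$, which is excluded. So $\pi$ embeds $D$.

Write $[D]=\sum_{p+q=m}c_{p,q}$ with $c_{p,q}\in H_p(Y)\otimes H_q(B)$. Projecting to the factors gives $c_{m,0}=[Y]\times\mathrm{pt}$ and $c_{0,m}=\mathrm{pt}\times j_*[Y]$. Both are negated by $\tau_*$, because $\sigma_{1*}[Y]=-[Y]$ and $\tau_{B*}j_*[Y]=j_*\sigma_{2*}[Y]=-j_*[Y]$; so $\pi_*$ kills them. As $m\le3$, the other terms have $p=1$ or $q=1$ and have seminorm zero by Lemma~\ref{lem:norm}(d). Hence $\|\pi_*[D]\|=0$.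

Put $\gamma=j^*\beta-\sigma_1^*j^*\beta\ne0$. By Poincar\'e duality there is $\alpha_0\in H^{m-1}(Y)$ with $\langle\alpha_0\cup\gamma,[Y]\rangle\ne0$. Let $\alpha=\alpha_0+\sigma_1^*\alpha_0$. Since $\sigma_1$ is an orientation-reversing involution,
\[
\langle\sigma_1^*\alpha_0\cup j^*\beta,[Y]\rangle=\langle\alpha_0\cup\sigma_1^*j^*\beta,\sigma_{1*}[Y]\rangle=-\langle\alpha_0\cup\sigma_1^*j^*\beta,[Y]\rangle ,
\]
and therefore $\langle\alpha\cup j^*\beta,[Y]\rangle=\langle\alpha_0\cup\gamma,[Y]\rangle\ne0$. The class $\alpha\times\beta$ is $\tau$-invariant, so $\alpha\times\beta=\pi^*\theta$ with $\theta\in H^m(X)$, and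
\[
\langle\theta,\pi_*[D]\rangle=\langle\alpha\times\beta,[D]\rangle=\langle\alpha\cup j^*\beta,[Y]\rangle\ne0.\qedhere
\]
\end{proof}

To apply the proposition with $b=m+1$, the involution $\sigma_2$ and a class in $H^1(Y)$ must both extend to $B$. Both extensions come for free if the group of $B$ retracts onto the group of $Y$, and right-angled reflection groups have such retractions.

\subsection{Right-angled reflection groups}\label{sec:racg}

For $m=2,3$ let $P\subset\mathbb H^{m+1}$ be the compact regular right-angled dodecahedron ($m=2$) or $120$-cell ($m=3$), the cells of the honeycombs $\{5,3,4\}$ and $\{5,3,3,4\}$ (Coxeter). For a facet $E$ of $P$ let $r_E$ be the reflection in the hyperplane of $E$, and let $W$ be the group generated by the $r_E$. Poincar\'e's theorem gives the following, for $P$ and for any compact right-angled hyperbolic polytope.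
\begin{itemize}
\item[(P1)] $W$ is discrete, and each $W$-orbit meets $P$ in exactly one point.
\item[(P2)] $W$ has the defining relations $r_E^2=1$, and $r_Er_{E'}=r_{E'}r_E$ if $E\cap E'\neq\emptyset$.
\item[(P3)] The stabilizer of $x\in P$ is the group $(\mathbb Z/2)^k$ generated by the reflections in the $k$ mutually orthogonal facets through $x$.
\end{itemize}
By (P2), any assignment of elements of an elementary abelian $2$-group to the generators defines a homomorphism. If it is injective on the stabilizers in (P3), its kernel is torsion-free, since an element of finite order fixes a point and so is conjugate into one of these stabilizers. In particular, let $\varepsilon:W\to(\mathbb Z/2)^{\{\text{facets}\}}$ send $r_E$ to the basis vector $e_E$. Then $K=\ker\varepsilon$ is a torsion-free normal subgroup of finite index.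

Fix a facet $F$, a right-angled pentagon or dodecahedron, and let $\Pi\cong\mathbb H^m$ be its hyperplane. Let $\Delta\subset W$ be generated by the $r_E$ with $E\neq F$ and $E\cap F\neq\emptyset$. The mirrors of these reflections are orthogonal to $\Pi$, so $\Delta$ preserves $\Pi$ and each side of it, and the generators act on $\Pi$ as the reflections in the facets $E\cap F$ of $F$. The action on $\Pi$ is faithful: the only isometries fixing $\Pi$ pointwise are $1$ and $r_F$, and $r_F$ exchanges the sides. Thus $\Delta$ is the reflection group of $F$, properties (P1)--(P3) hold for it, and $\Pi=\Delta F$. The orientation characters of $\Delta$ on $\Pi$ and on $\mathbb H^{m+1}$ both send every generator to $1$, so they agree; we write $w$ for them and for the orientation character of $W$. Finally, the map that fixes the generators of $\Delta$ and sends all other $r_E$, including $r_F$, to $1$ respects the relations (P2). It defines a retraction $\rho:W\to\Delta$.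

The next lemma produces torsion-free subgroups that are compatible with a retraction.

\begin{lemma}\label{lem:retract}
Let $\rho:G\to H$ be a retraction of a group onto a subgroup, $K$ a torsion-free normal subgroup of finite index in $G$, and $H_0$ a torsion-free subgroup of finite index in $H$. Then $G_0=(K\cap\ker\rho)H_0$ is a torsion-free subgroup of finite index in $G$, and $\rho(G_0)=H_0\subset G_0$.
\end{lemma}

\begin{proof}
The set $G_0$ is a subgroup because $K\cap\ker\rho$ is normal, and $\rho(G_0)=H_0$. As $G=\ker\rho\rtimes H$, the index of $G_0$ is $[\ker\rho:K\cap\ker\rho]\,[H:H_0]<\infty$. If $g=kh\in G_0$ has finite order, so does $h=\rho(g)\in H_0$; then $h=1$ and $g\in K$, so $g=1$.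
\end{proof}

\subsection{The manifold $Y$}

As in Section~\ref{sec:first}, $Y$ will be a $(\mathbb Z/2)^2$-cover of a non-orientable manifold. The new ingredient is a class in $H^1(Y)$ that is fixed by $\sigma_2$ and negated by $\sigma_1$; it comes from an anti-invariant class on the intermediate double cover $Y/\sigma_2$.

\begin{lemma}\label{lem:data}
For $m=2,3$ there are a torsion-free subgroup $\Lambda_0\subset\Delta$ of finite index and a homomorphism $\psi:\Lambda_0\to\mathbb Z/2$ such that
\begin{itemize}
\item[(a)] $w|_{\Lambda_0}$ and $\psi$ are linearly independent;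
\item[(b)] with $\Lambda_2=\ker\psi$, there is a nonzero $\alpha\in\operatorname{Hom}(\Lambda_2,\mathbb R)$ with $\alpha(s\lambda s^{-1})=-\alpha(\lambda)$ for all $\lambda\in\Lambda_2$ and $s\in\Lambda_0\setminus\Lambda_2$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The case $m=2$.} Let $r_1,\dots,r_5$ be the reflections in the consecutive sides of the pentagon $F$, and let $\Lambda_0$ be the kernel of the map $\Delta\to(\mathbb Z/2)^2$ that sends them to $e_1,e_2,e_1,e_2,e_1+e_2$. The two sides at each vertex have independent images, so $\Lambda_0$ is torsion-free of index $4$. The product $r_1r_2r_5$ lies in $\Lambda_0$ and reverses orientation, so $N_0=\Pi/\Lambda_0$ is non-orientable. The pentagon has area $3\pi-5\cdot\frac\pi2=\frac\pi2$, so $N_0$ has area $2\pi$ and $\chi(N_0)=-1$. As in the proof of Theorem~\ref{thm:first} there is $\psi\notin\{0,w\}$, which gives (a). By (a), $w$ does not vanish on $\Lambda_2$, so $N_2=\Pi/\Lambda_2$ is non-orientable with $\chi(N_2)=-2$. A closed non-orientable surface has $b_1=1-\chi$, so $b_1(N_2)=3>2=b_1(N_0)$, and there is a nonzero anti-invariant class $\alpha$.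

\emph{The case $m=3$.} Here the Euler characteristic does not determine the Betti numbers, so we carry out the same count in a free group onto which a subgroup of $\Delta$ retracts. Choose three pairwise disjoint faces of the dodecahedron $F$: the bottom face and two non-adjacent faces among the five that are adjacent to the top face. Let $a,b,c$ be their reflections and $T=\mathbb Z/2*\mathbb Z/2*\mathbb Z/2$ the free product on generators with the same names. In each commuting pair of (P2) at most one generator is among $a,b,c$, so killing all other generators defines $\kappa:\Delta\to T$. The evident map $T\to\Delta$ is a section of $\kappa$; we use it to regard $T$ as a subgroup of $\Delta$ and $\kappa$ as a retraction.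

Let $L$ be the kernel of $T\to(\mathbb Z/2)^2$, $a,b,c\mapsto e_1,e_2,e_1+e_2$. The Cayley graph of $T$, with one edge between $g$ and $ga$ and likewise for $b$ and $c$, is a trivalent tree. An element that inverts an edge is conjugate to $a$, $b$ or $c$ and is not in $L$, so $L$ acts freely. The quotient is the complete graph on the four elements of $(\mathbb Z/2)^2$, of Euler characteristic $4-6=-2$. So $L$ is free of rank $3$. Let $\Lambda_0=(K\cap\ker\kappa)L$, where $\ker\kappa\subset\Delta$. By Lemma~\ref{lem:retract}, applied with the normal subgroup $K\cap\Delta$, it is torsion-free of finite index in $\Delta$, and $\kappa(\Lambda_0)=L\subset\Lambda_0$.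

The element $abc$ lies in $L$ and $w(abc)=1$, so $w|_L\ne0$. Choose $\psi_L\in\operatorname{Hom}(L,\mathbb Z/2)\cong(\mathbb Z/2)^3$ outside $\{0,w|_L\}$ and put $\psi=\psi_L\circ\kappa$. The restrictions of $w$ and $\psi$ to $L$ are independent, which gives (a). The group $L'=\ker\psi_L$ is the fundamental group of a connected graph of Euler characteristic $-4$, so it is free of rank $5>3$, and there is a nonzero anti-invariant $\alpha_L\in\operatorname{Hom}(L',\mathbb R)$. Now $\kappa(\Lambda_2)=L'$ and $\kappa(\Lambda_0\setminus\Lambda_2)\subset L\setminus L'$, so $\alpha=\alpha_L\circ\kappa|_{\Lambda_2}$ satisfies (b).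
\end{proof}

Put $\Lambda_Y=\ker w\cap\Lambda_2$ and $Y=\Pi/\Lambda_Y$, and let $\sigma_1,\sigma_2$ be the deck transformations of $Y\to\Pi/\Lambda_0$ with $(w,\psi)=(1,1)$ and $(1,0)$. For the reasons given in Section~\ref{sec:first}, $Y$ is a closed orientable hyperbolic $m$-manifold, the $\sigma_i$ are free orientation-reversing isometric involutions, and $\sigma_1y\neq\sigma_2y$. Let $\alpha_Y=\alpha|_{\Lambda_Y}\in H^1(Y)$. It is nonzero, because a homomorphism to $\mathbb R$ that vanishes on a subgroup of finite index is zero. The map $\sigma_2$ is induced by an element of $\Lambda_2$, on which $\alpha$ is a homomorphism, so $\sigma_2^*\alpha_Y=\alpha_Y$. The map $\sigma_1$ is induced by an element of $\Lambda_0\setminus\Lambda_2$, so $\sigma_1^*\alpha_Y=-\alpha_Y\neq\alpha_Y$.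

For $m=3$, Proposition~\ref{prop:graph} with $B=Y$, $j=\mathrm{id}$, $\tau_B=\sigma_2$ and $\beta=\alpha_Y$ gives a bad pair of dimensions $(6,3)$.

\subsection{The manifold $B$ of dimension $m+1$}

Let $\Gamma=(K\cap\ker\rho)\Lambda_2$. By Lemma~\ref{lem:retract}, $\Gamma$ is torsion-free of finite index in $W$ and $\rho(\Gamma)=\Lambda_2\subset\Gamma$. The point to check is that $\Pi$ projects to an embedded hypersurface with the right fundamental group.

\begin{lemma}\label{lem:wall}
\begin{itemize}
\item[(i)] If $\gamma\in W$ and $\gamma\Pi\cap\Pi\ne\emptyset$, then $\gamma\Pi=\Pi$.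
\item[(ii)] The stabilizer of $\Pi$ in $\Gamma$ is $\Lambda_2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $x\in\gamma\Pi\cap\Pi$. Since $\Pi=\Delta F$ and $\Delta$ preserves $\Pi$, we may multiply $\gamma$ on the left by an element of $\Delta$ and assume that $x\in F$. The reflection $\gamma r_F\gamma^{-1}$ has mirror $\gamma\Pi$, so it fixes $x$. In the group (P3), a product of $l$ distinct generators has a fixed set of codimension $l$, so the only reflections are the generators, and $\gamma r_F\gamma^{-1}=r_E$ for a facet $E\ni x$. Applying $\varepsilon$ gives $e_F=e_E$. Hence $E=F$, and the mirrors $\gamma\Pi$ and $\Pi$ agree.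

(ii) We have $\Lambda_2\subset\Gamma\cap\Delta$, and $\Delta$ preserves $\Pi$. Conversely, let $\gamma\in\Gamma$ preserve $\Pi$, and let $x\in F$ lie on no other facet of $P$. Then $\gamma x\in\delta F$ for some $\delta\in\Delta$, so $\delta^{-1}\gamma x=x$ by (P1) and $\delta^{-1}\gamma\in\{1,r_F\}$ by (P3). As $\rho(r_F)=1$, we get $\delta=\rho(\gamma)\in\Lambda_2\subset\Gamma$. Then $\delta^{-1}\gamma$ is an element of finite order in $\Gamma$, so $\gamma=\delta\in\Lambda_2$.
\end{proof}

Let $\Gamma^+=\Gamma\cap\ker w$. By Lemma~\ref{lem:data}(a) there is $t\in\Lambda_2$ with $w(t)=1$, so $\Gamma^+$ has index $2$ in $\Gamma$. Let $B=\mathbb H^{m+1}/\Gamma^+$, and let $\tau_B$ be the involution induced by $t$. It is the deck transformation over the manifold $\mathbb H^{m+1}/\Gamma$, so it is free, and it reverses orientation. If $x,x'\in\Pi$ and $x'=\gamma x$ with $\gamma\in\Gamma^+$, then $\gamma\in\Gamma^+\cap\Lambda_2=\Lambda_Y$ by Lemma~\ref{lem:wall}. So the inclusion of $\Pi$ induces a totally geodesic isometric embedding $j:Y\to B$. The element $t$ has $(w,\psi)=(1,0)$ and induces $\sigma_2$ on $Y$, whence $\tau_Bj=j\sigma_2$. The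 class $\beta=(\alpha\circ\rho)|_{\Gamma^+}$ is $\tau_B$-invariant, being the restriction of a homomorphism defined on $\Gamma$, and $j^*\beta=\alpha_Y$ because $\rho$ is the identity on $\Lambda_Y$. Proposition~\ref{prop:graph} gives bad pairs of dimensions $(2m+1,m)$, that is, $(5,2)$ and $(7,3)$.

\subsection{Products}

For each $k\ge2$ let $Z^k$ be a closed oriented hyperbolic $k$-manifold (Borel). If $(X,Y)$ is a bad pair with $X$ orientable, then so are $(X\times Z,Y\times\mathrm{pt})$ and $(X\times Z,Y\times Z)$: the classes $[Y]\times\mathrm{pt}$ and $[Y]\times[Z]$ are nonzero by the K\"unneth theorem, and have seminorm zero by Lemma~\ref{lem:norm}(c). Let $n-m\ge2$ and $(n,m)\ne(5,3)$.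
\begin{itemize}
\item If $m=2$, then $n\ge4$. The cases $n=4,5$ are done, and for $n\ge6$ we take $(X^4\times Z^{n-4},Y^2\times\mathrm{pt})$.
\item If $m=3$, then $n\ge6$. The cases $n=6,7$ are done, and for $n\ge8$ we take $(X^6\times Z^{n-6},Y^3\times\mathrm{pt})$.
\item If $m\ge4$, put $c=n-m\ge2$ and take $(X^{2+c}\times Z^{m-2},Y^2\times Z^{m-2})$, with $(X^{2+c},Y^2)$ from the first case.
\end{itemize}
In all cases $X$ is orientable. This proves the existence half of Theorem~\ref{thm:dimensions}.

\section{Dimensions with a positive answer}\label{sec:positive}

Let $Y^m\subset X^n$ be as in the Question, with $[Y]\ne0$, and let $\Gamma=\pi_1(X)$. We show that $\|[Y]\|\ne0$ if $n-m\le1$ or $(n,m)=(5,3)$. If $n=m$, then $Y$ is open and closed in $X$, so $Y=X$ and (A) applies.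

\subsection{Codimension one}

In codimension one, $[Y]$ is dual to a class of degree one, and degree-one classes of a product are sums of classes from the factors. So we pass to a finite cover that splits as far as possible, and ask which factors can contribute.

\emph{Splitting.} The group $G=\operatorname{Isom}_0(\widetilde X)$ is a connected semisimple Lie group with trivial center and no compact factors, and it has finite index in $\operatorname{Isom}(\widetilde X)$. A lattice $\Lambda$ in such a group is \emph{reducible} if $G=G'\times G''$ with nontrivial connected normal subgroups such that $(\Lambda\cap G')(\Lambda\cap G'')$ has finite index in $\Lambda$, and \emph{irreducible} otherwise. By \cite[Ch.~V]{Rag}, there is a decomposition $G=\prod_{i=1}^rG_i$ such that $\Gamma\cap G$ has a subgroup of finite index $\prod\Gamma_i$, with $\Gamma_i$ an irreducible cocompact lattice in $G_i$. This gives a finite cover $p:X'=M_1\times\dots\times M_r\to X$, where $M_i$ is the quotient of the symmetric space of $G_i$ by $\Gamma_i$; it is oriented because $G_i$ is connected. Put $n_i=\dim M_i$ and $X_i'=\prod_{l\ne i}M_l$.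

Let $S=p^{-1}(Y)$, possibly disconnected, with the orientation pulled back from $Y$. Lifting a triangulation of $Y$ shows that $[S]=\operatorname{tr}[Y]$, and $p_*[S]=\deg(p)[Y]\ne0$, so $[S]\ne0$. By Lemma~\ref{lem:norm}(e) it suffices to prove $\|[S]\|\neq0$. Let $\eta\in H^1(X')$ be the Poincar\'e dual, $[S]=\eta\cap[X']$, and write $\eta=\sum_i\mathrm{pr}_i^*\eta_i$ with $\eta_i\in H^1(M_i)$. Then
\begin{equation}\label{eq:hyper}
[S]=\sum_i\pm\,c_i\times[X_i'],\qquad c_i=\eta_i\cap[M_i]\in H_{n_i-1}(M_i),
\end{equation}
where the $i$-th term uses the splitting $X'=M_i\times X_i'$.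

\emph{Factors of higher rank do not contribute.} Margulis' normal subgroup theorem says that a normal subgroup of an irreducible lattice in $G_i$ is finite or of finite index if $G_i$ has rank at least $2$. The kernel of a nonzero homomorphism $\Gamma_i\to\mathbb R$ has infinite index, so it would be finite, hence trivial. Then $\Gamma_i$ would be free abelian and the aspherical manifold $M_i$ would be homotopy equivalent to a torus, of simplicial volume zero, against (A). So $H^1(M_i)=0$.

\emph{Surface factors do not contribute.} These are the dangerous factors, since $c_i$ then has degree one and $\|c_i\times[X_i']\|=0$. Suppose that $n_i=2$. At a point of $S$, let $T_1$ be the tangent space of the slice of $M_i$, $T_2$ its orthogonal complement, $T$ the tangent space of $S$ and $\nu=\nu_1+\nu_2$ a unit normal. For $u,v,w\in T$ we have $\langle R(u,v)\nu,w\rangle=-\langle\nu,R(u,v)w\rangle=0$ by (S3), and $\langle R(u,v)\nu,\nu\rangle=0$ by skew-symmetry. So $R(u,v)\nu=0$, and in particular $R_1(u_1,v_1)\nu_1=0$. On the plane $T_1$, of constant curvature $\kappa\ne0$, the operator $R_1(u_1,v_1)$ is $\pm\kappa\det(u_1,v_1)$ times a rotation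 by a right angle. If $\nu_1\ne0$, then $\det(u_1,v_1)=0$ for all $u,v\in T$, so the projection of $T$ to $T_1$ has dimension at most $1$ and $\dim(T\cap T_2)\ge n-2=\dim T_2$. Thus $T=\ell\oplus T_2$ with a line $\ell\subset T_1$. By (S4), $R(u,e)e=0$ for $e\in\ell$ and all $u\in T$, so the Ricci curvature of $S$ vanishes on $\ell$. This contradicts (S1), as $S$ is locally isometric to $Y$.

Hence $\nu_1=0$, that is $T\supset T_1$, at every point of $S$. If $(a,z)\in S\subset M_i\times X_i'$, the geodesics from $(a,z)$ tangent to $T_1$ stay in the closed totally geodesic submanifold $S$, and they cover $M_i\times\{z\}$. So $S=M_i\times S'$ with $S'\subset X'_i$, and $S'\ne X_i'$ since $\dim S<n$. For $z\notin S'$, every loop in $M_i\times\{z\}$ is disjoint from $S$ and has intersection number zero with it, so $\eta$ vanishes on it. Therefore $\eta_i=0$.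

\emph{The bounded class.} Since $\eta\ne0$, there is an $i$ with $\eta_i\neq0$, and then $M_i$ has rank one and $n_i\ge3$. The class $c_i$ is nonzero of degree $n_i-1\ge2$, so by (B) there is $u\in H^{n_i-1}(M_i)$ with a bounded representative and $\langle u,c_i\rangle\ne0$. By (A) there is $v\in H^{n-n_i}(X_i')$ with a bounded representative and $\langle v,[X_i']\rangle\ne0$; if $r=1$, take $v=1$. The class $u\times v$ has a bounded representative by Lemma~\ref{lem:norm}(f). For $l\ne i$ the term $c_l\times[X_l']$ of \eqref{eq:hyper} lies in $H_{n_i}(M_i)\otimes H_{n-n_i-1}(X_i')$ and pairs to zero with $u\times v$, which has bidegree $(n_i-1,n-n_i)$. So $\langle u\times v,[S]\rangle=\pm\langle u,c_i\rangle\langle v,[X_i']\rangle\ne0$, and $\|[S]\|\ne0$.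

\begin{remark}
The assumption that $Y$ is of noncompact type was used only to exclude $T=\ell\oplus T_2$, and it is needed there. If $g$ is a non-separating simple closed geodesic on a closed oriented hyperbolic surface $\Sigma$, then $g\times Z\subset\Sigma\times Z$ is a totally geodesic hypersurface whose class is nonzero and has seminorm zero by Lemma~\ref{lem:norm}(d).
\end{remark}

\subsection{Dimensions $(5,3)$}

Let $\widetilde Y\subset\widetilde X$ be a component of the preimage of $Y$. By (S2) it has constant curvature $\kappa<0$. If $\widetilde X$ has rank one, (B) applies. Two spaces remain.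

\emph{The space $SL_3(\mathbb R)/SO(3)$ contains no such $\widetilde Y$.} The tangent space at the base point is the space $\mathfrak p$ of traceless symmetric $3\times 3$ matrices, the isotropy algebra $\mathfrak{so}(3)$ acts by commutators, and $R(u,v)w=-[[u,v],w]$. After an isometry, $\widetilde Y$ passes through the base point, with tangent space $\mathfrak p'\subset\mathfrak p$ of dimension $3$. By (S3), each $[u,v]\in\mathfrak{so}(3)$ with $u,v\in\mathfrak p'$ preserves $\mathfrak p'$ and acts on it as $-R(u,v)$. By (S4) these operators span $\mathfrak{so}(\mathfrak p')$, of dimension $3$. So the brackets $[u,v]$ span a subspace of dimension at least $3$ of $\mathfrak{so}(3)$, which is all of it, and $\mathfrak p'$ is invariant under conjugation by $SO(3)$. But $\mathfrak p$ is irreducible: an invariant subspace $V\ne0$ contains a diagonal matrix with two distinct entries; subtracting its conjugate under a signed permutation matrix of determinant $1$ shows that $\operatorname{diag}(1,-1,0)\in V$; the permutations of this matrix span the traceless diagonal matrices, whose conjugates fill $\mathfrak p$. This is a contradiction.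

\emph{The space $\mathbb H^2\times\mathbb H^3$.} The factors are not isometric, so $\Gamma\subset\operatorname{Isom}(\mathbb H^2)\times\operatorname{Isom}(\mathbb H^3)$; write $\gamma=(\gamma_1,\gamma_2)$. Here there is no room for a graph. Let $T$ be a tangent space of $\widetilde Y$. As $\dim T=3>2$, there is a unit vector $e\in T$ with $e_1=0$. For $v\in T$ orthogonal to $e$ we have $\kappa v=R(v,e)e$, and the first component of the right side is $R_1(v_1,0)0=0$. So $T$ is tangent to the second factor, and $\widetilde Y=\{x\}\times\mathbb H^3$ by (S3). Let $q:\widetilde X\to X$ be the covering and $\Gamma_Y=\{\gamma\in\Gamma:\gamma_1x=x\}$, so that $Y=\widetilde Y/\Gamma_Y$. Either the volume form of $\mathbb H^3$ descends to $X$ and detects $[Y]$, or the mechanism of Section~\ref{sec:first} negates $[Y]$; since $Y$ is a slice, no middle term is left, and $[Y]$ dies.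

\emph{Case 1: every $\gamma_2$ preserves the orientation of $\mathbb H^3$.} In the hyperboloid model, the straight simplex $[b_0,\dots,b_k]:\Delta^k\to\mathbb H^3$ sends $(t_0,\dots,t_k)$ to the point of $\mathbb H^3$ on the ray through $\sum t_ib_i$. It is smooth, natural under isometries and compatible with faces. For a singular $3$-simplex $\sigma$ in $X$, choose a lift with vertices $(a_i,b_i)$, and let $\varphi(\sigma)$ be the integral of the volume form of $\mathbb H^3$ over $[b_0,\dots,b_3]$. By the assumption of this case, $\varphi(\sigma)$ does not depend on the lift. The cochain $\varphi$ is a cocycle by Stokes' theorem on straight $4$-simplices, and it is bounded because the volumes of geodesic tetrahedra in $\mathbb H^3$ are bounded. On the hyperbolic manifold $Y$, replacing each simplex by the projection of the straight simplex on the vertices of a lift is a chain map $\operatorname{str}$ that is chain homotopic to the identity. For a fundamental cycle $z$ of $Y$, the value $\varphi(z)$ is the integral of the volume form of $Y$ over the smooth fundamental cycle $\operatorname{str}(z)$, which is $\pm\operatorname{vol}(Y)\ne0$.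 So $\|[Y]\|\neq0$.

\emph{Case 2: some $\gamma\in\Gamma$ has $\gamma_2$ orientation-reversing.} We show that $[Y]=0$, against the hypothesis. The plan is to slide the slice $\{x\}\times\mathbb H^3$ to $\{\gamma_1x\}\times\mathbb H^3$; the difficulty is that the intermediate slices must close up, and for this we need enough elements of $\Gamma$ that act trivially on $\mathbb H^2$.

Let $\Gamma_1$ be the image of $\Gamma$ in $\operatorname{Isom}(\mathbb H^2)$ and $\Omega=\Gamma_1x$. Since $Y$ is compact and embedded, $q^{-1}(Y)=\Omega\times\mathbb H^3$ is a closed $3$-dimensional submanifold, and its components $\{d\}\times\mathbb H^3$ are open in it. So $\Omega$ is closed and discrete. Every point of $\mathbb H^2$ is within $\operatorname{diam}(X)$ of $\Omega$, so $\Omega$ does not lie on a geodesic. The stabilizer of $x$ in $\Gamma_1$ permutes the finite set of points of $\Omega$ in a ball about $x$; for a large ball this set contains three non-collinear points, and an isometry that fixes three such points is the identity. So the stabilizer is finite, of order $k$ say, and the normal subgroup $\Gamma_0=\{\delta\in\Gamma:\delta_1=1\}$ of $\Gamma$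 has index $k$ in $\Gamma_Y$.

The manifold $M=\mathbb H^3/\Gamma_0$ is a $k$-fold cover of $Y$, so it is closed and orientable. Let $x_t$ be a path from $x$ to $\gamma_1x$, and define $F_t:M\to X$ by $F_t(z)=q(x_t,z)$; this is well defined because $\Gamma_0$ acts trivially on $\mathbb H^2$. The map $F_0$ is the covering of $Y$, so $F_{0*}[M]=k[Y]$ for the pulled-back orientation. On the other hand $F_1(z)=q(\gamma_1x,z)=q(x,\gamma_2^{-1}z)$. As $\gamma$ normalizes $\Gamma_0$, the isometry $\gamma_2^{-1}$ induces an orientation-reversing diffeomorphism $g$ of $M$, and $F_1=F_0\circ g$. By homotopy invariance $k[Y]=F_{1*}[M]=-k[Y]$, so $[Y]=0$.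

This completes the proof of Theorem~\ref{thm:dimensions}.

\section{An irreducible example}\label{sec:irreducible}

For irreducible lattices in $G=SO_0(3,1)^2$, bounded cohomology vanishes in degree two (Section~\ref{sec:end}), so any totally geodesic surface with nonzero class gives a bad pair. We certify that a class is nonzero by intersecting it with a totally geodesic $4$-cycle. The difficulty is that the intersection points may have different signs. We remove it by passing to a congruence cover in which every intersection point is the image of one model point under an element of $G$ that respects all orientations.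

\subsection{The lattice}

On $\mathbb R^4$ with basis $e_1,\dots,e_4$, let $\langle\cdot,\cdot\rangle$ now denote the bilinear form with $q(v)=\langle v,v\rangle=x_1^2+x_2^2+x_3^2-7x_4^2$. Let $\mathbb H^3=\{v:q(v)=-1,\ x_4>0\}$. The group $SO_0(3,1)$, the identity component of $SO(q)(\mathbb R)$, consists of the elements of determinant $1$ that preserve this sheet of the hyperboloid; we say that they \emph{preserve time}. The same description holds for $SO_0(2,1)$. For $q(v)>0$ let $\Pi_v=v^\perp\cap\mathbb H^3$, a hyperbolic plane. The vector $v$ is normal to $\Pi_v$ at each point, which gives: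
\begin{itemize}
\item[(O)] an element of $SO_0(3,1)$ that fixes $v$ preserves $\Pi_v$ and its orientation.
\end{itemize}

Let $k=\mathbb Q(\sqrt{17})\subset\mathbb R$, with ring of integers $\mathcal O_k=\mathbb Z[\frac{1+\sqrt{17}}2]$ and conjugation denoted by a bar, applied entrywise to vectors and matrices. The form is rational, so that conjugation will act on $\mathbb H^3\times\mathbb H^3$ by swapping the factors; the numbers $7$ and $17$ make it anisotropic over $k$, that is, without nontrivial zeros.

\begin{lemma}\label{lem:aniso}
The form $q$ is anisotropic over $k$.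
\end{lemma}

\begin{proof}
An element of $\mathbb Z_2$ congruent to $1$ modulo $8$ is a square, so $k$ embeds in $\mathbb Q_2$, and it suffices to exclude a solution of $x_1^2+x_2^2+x_3^2=7x_4^2$ in $\mathbb Z_2$ with not all $x_i$ even. If $x_4$ is odd, the right side is $7$ modulo $8$, while three elements of $\{0,1,4\}$ never sum to $7$ modulo $8$. If $x_4$ is even, then $x_1^2+x_2^2+x_3^2\equiv0\pmod 4$, and since squares are $0$ or $1$ modulo $4$, all $x_i$ are even.
\end{proof}

We use two standard facts.
\begin{itemize}
\item[(C)] (Borel--Harish-Chandra; Mostow--Tamagawa.) Let $k_0$ be a totally real number field, $V$ a $k_0$-vector space of dimension at least $3$ with an anisotropic quadratic form $f$, and $L\subset V$ an $\mathcal O_{k_0}$-lattice. Then the stabilizer $SO(L)$ of $L$ in $SO(f)(k_0)$ is discrete and cocompact in $\prod_\iota SO(f^\iota)(\mathbb R)$, the product over the real embeddings $\iota$ of $k_0$.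
\item[(M)] (Minkowski.) For $N\ge3$, the kernel of $GL_s(\mathbb Z)\to GL_s(\mathbb Z/N)$ is torsion-free.
\end{itemize}
For $N\ge1$ let
\[
\Gamma(N)=\{g\in SO(q)(\mathcal O_k):\ g\equiv1\bmod N\mathcal O_k,\ \ g,\bar g\in SO_0(3,1)\},
\]
embedded in $G=SO_0(3,1)^2$ by $g\mapsto(g,\bar g)$ and acting on $\widetilde X=\mathbb H^3\times\mathbb H^3$. It has finite index in $SO(q)(\mathcal O_k)$, so it is a cocompact lattice by (C). For $N\ge3$ it is torsion-free by (M), applied to $\mathcal O_k^4\cong\mathbb Z^8$. Since $g=1$ if and only if $\bar g=1$, it meets each of the two simple factors of $G$ trivially; as it is infinite, it is irreducible, and so is each subgroup of finite index. From now on $3\mid N$, and $X_N=\widetilde X/\Gamma(N)$, a closed oriented $6$-manifold.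

\subsection{The surface and the 4-cycle}

Let $\widetilde Y=\{(x,x):x\in\Pi_{e_3}\}$, a totally geodesic hyperbolic plane with the metric multiplied by $2$, and let $\Gamma_Y(N)$ be its stabilizer in $\Gamma(N)$. Let $q'=x_1^2+x_2^2-7x_4^2$ be the restriction of $q$ to $e_3^\perp$; isometries of $q'$ are extended to $\mathbb R^4$ by fixing $e_3$.

\begin{lemma}\label{lem:surface}
The group $\Gamma_Y(N)$ consists of the $g\in SO(q')(\mathbb Z)\cap SO_0(2,1)$ with $g\equiv1\bmod N$, and $Y_N=\widetilde Y/\Gamma_Y(N)$ is a closed orientable surface, totally geodesically embedded in $X_N$.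
\end{lemma}

\begin{proof}
Let $s$ be the swap of the factors of $\widetilde X$, and let $r=(r_3,r_3)$ with $r_3=\operatorname{diag}(1,1,-1,1)$. The common fixed set of $s$ and $r$ is $\widetilde Y$. Both normalize $\Gamma(N)$: conjugation by $s$ is $g\mapsto\bar g$, and $r_3$ is an integral isometry of $q$ that preserves time. Suppose that $\gamma\in\Gamma(N)$ and $y,\gamma y\in\widetilde Y$. For $a\in\{s,r\}$ we have $a\gamma a^{-1}y=a\gamma y=\gamma y$, so $\gamma^{-1}a\gamma a^{-1}\in\Gamma(N)$ fixes $y$ and is trivial. Thus $\gamma$ commutes with $s$ and $r$ and preserves their fixed set. This shows that $Y_N\to X_N$ is injective. It also shows that $\gamma=(g,\bar g)\in\Gamma_Y(N)$ has $g=\bar g$, so that $g$ is an integral matrix, and $ge_3=\pm e_3$, where the sign is $+$ because $2\notin N\mathcal O_k$. So $g$ is of the stated form; conversely such elements lie in $\Gamma(N)$ and preserve $\widetilde Y$. They preserve orientation by (O), and $Y_N$ is compact by (C) for $q'$ over $\mathbb Q$. An injective immersion of a compact manifold is an embedding.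
\end{proof}

A complementary cycle should lift to a product of two planes $\Pi_\mu\times\Pi_{\bar\mu}$ with $\mu\in k^4$. It meets $\widetilde Y$ in the points $(x,x)$ with $x\perp e_3,\mu,\bar\mu$. For rational $\mu$ the last two conditions coincide and the intersection is not transverse, so we take
\[
\mu=e_1+\sqrt{17}\,e_2,\qquad q(\mu)=q(\bar\mu)=18,\qquad\langle\mu,\bar\mu\rangle=-16,\qquad\langle\mu,e_3\rangle=0 .
\]
Let $\widetilde Z=\Pi_\mu\times\Pi_{\bar\mu}$ and let $\Gamma_Z(N)$ be its stabilizer in $\Gamma(N)$. An element of $\Gamma_Z(N)$ has $g\mu=\pm\mu$, and the sign is $+$ because the first coordinate $2$ of $2\mu$ is not in $N\mathcal O_k$. So $g\mu=\mu$ and $\bar g\bar\mu=\bar\mu$, and by (O) the group preserves the orientation of $\widetilde Z$. It acts cocompactly. Indeed, let $L=\mathcal O_k^4\cap\mu^\perp$ and choose an integer $M\ge1$ with $M\mathcal O_k^4\subset L\oplus\mathcal O_k\mu$. If $g\in SO(L)$ satisfies $(g-1)L\subset MNL$ and is extended by $g\mu=\mu$, then for $v\in\mathcal O_k^4$ with $Mv=l+c\mu$ we get $(g-1)v=M^{-1}(g-1)l\in NL$. So $\Gamma_Z(N)$ contains the subgroup of finite index in $SO(L)$ of those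 such $g$ for which $g$ and $\bar g$ preserve time, and (C) applies to the anisotropic ternary form $q|_{\mu^\perp}$ over $k$. Hence $Z_N=\widetilde Z/\Gamma_Z(N)$ is a closed oriented $4$-manifold with an immersion into $X_N$.

The model intersection point is $P_0=(x_0,x_0)$ with $x_0=e_4/\sqrt7$. It lies in $\widetilde Y\cap\widetilde Z$, and the tangent spaces there are
\[
\{(v,v):v\in\mathbb Re_1+\mathbb Re_2\}\quad\text{and}\quad\bigl(\mathbb Re_3+\mathbb R(\sqrt{17}e_1-e_2)\bigr)\times\bigl(\mathbb Re_3+\mathbb R(\sqrt{17}e_1+e_2)\bigr).
\]
A common vector $(v,v)$ has $v$ proportional to both $\sqrt{17}e_1-e_2$ and $\sqrt{17}e_1+e_2$, so $v=0$. As $2+4=6$, the intersection at $P_0$ is transverse.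

\subsection{All intersections have the same sign}

Fix orientations of $\widetilde X$, $\widetilde Y$, $\widetilde Z$. If $y\in Y_N$ and $z\in Z_N$ have the same image in $X_N$, their lifts $a\in\widetilde Y$ and $a'\in\widetilde Z$ satisfy $a=\gamma a'$ for some $\gamma\in\Gamma(N)$, and the local intersection at $(y,z)$ is that of $\widetilde Y$ with $\gamma\widetilde Z$ at $a$, where $\gamma\widetilde Z$ has the orientation transported by $\gamma$. Call $\gamma=(g,\bar g)\in\Gamma(3)$ \emph{relevant} if $\widetilde Y\cap\gamma\widetilde Z\neq\emptyset$, and put $u=g\mu\in\mathcal O_k^4$, so that $\gamma\widetilde Z=\Pi_u\times\Pi_{\bar u}$. The position of $\gamma\widetilde Z$ relative to $\widetilde Y$ is measured by $\langle u,e_3\rangle$ and $\langle u,\bar u\rangle$. Compactness bounds the possible values of these numbers, and congruences then force them to be those of $\mu$.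

\begin{lemma}\label{lem:invariants}
There is a multiple $N_0$ of $3$ such that for every multiple $N$ of $N_0$, each relevant $\gamma\in\Gamma(N)$ satisfies $\langle u,e_3\rangle=0$ and $\langle u,\bar u\rangle=-16$.
\end{lemma}

\begin{proof}
Replacing $\gamma$ by $\gamma_1\gamma\gamma_2$ with $\gamma_1=(g_1,g_1)\in\Gamma_Y(3)$ and $\gamma_2\in\Gamma_Z(3)$ replaces $u$ by $g_1u$ and $\bar u$ by $g_1\bar u$. As $g_1$ is an isometry that fixes $e_3$, the numbers $\langle u,e_3\rangle$ and $\langle u,\bar u\rangle+16$ in $\mathcal O_k$ depend only on the double coset. Let $C_Y\subset\widetilde Y$ and $C_Z\subset\widetilde Z$ be compact sets with $\Gamma_Y(3)C_Y=\widetilde Y$ and $\Gamma_Z(3)C_Z=\widetilde Z$. If $\gamma$ is relevant, then $\gamma_1c=\gamma\gamma_2c'$ with $c\in C_Y$, $c'\in C_Z$, $\gamma_1\in\Gamma_Y(3)$, $\gamma_2\in\Gamma_Z(3)$, so $\gamma_1^{-1}\gamma\gamma_2$ lies in the finite set $\{\delta\in\Gamma(3):\delta C_Z\cap C_Y\ne\emptyset\}$. Hence the two numbers take values in a finite set $\Phi\subset\mathcal O_k$ on relevant elements. The norm of an element of $N_0\mathcal O_k$ is divisible by $N_0^2$, so we can choose $N_0$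 such that no nonzero element of $\Phi$ lies in $N_0\mathcal O_k$. If $\gamma\in\Gamma(N)$ with $N_0\mid N$, then $u\equiv\mu$ and $\bar u\equiv\bar\mu$ modulo $N\mathcal O_k$, so both numbers lie in $N_0\mathcal O_k$. For relevant $\gamma$ they vanish.
\end{proof}

These equations let us move $\mu$ to $u$ by an isometry that is rational, so that it preserves $\widetilde Y$.

\begin{lemma}\label{lem:h}
Let $N=2N'$ be an even multiple of $N_0$, and let $\gamma\in\Gamma(N)$ be relevant. There is $h\in SO(q')(\mathbb Z)$ with $h\equiv1\bmod N'$, $h\mu=u$ and $h\bar\mu=\bar u$.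
\end{lemma}

\begin{proof}
Write $u=a+\sqrt{17}\,b$ with $a,b\in\mathbb Q^4$. From $\langle u,e_3\rangle=0$ we get $a,b\perp e_3$. From $18=q(u)=q(a)+17q(b)+2\sqrt{17}\langle a,b\rangle$ we get $\langle a,b\rangle=0$ and $q(a)+17q(b)=18$, and $\langle u,\bar u\rangle=q(a)-17q(b)=-16$. Hence $q(a)=q(b)=1$. An element of $\mathcal O_k$ has the form $\xi_0+\xi_1\sqrt{17}$ with $\xi_0,\xi_1\in\frac12\mathbb Z$, so $u-\mu\in N\mathcal O_k^4$ gives $a-e_1,\ b-e_2\in N'\mathbb Z^4$.

Regard $a,b$ as vectors in $\mathbb Z^3$ with coordinates $(x_1,x_2,x_4)$. Let $J=\operatorname{diag}(1,1,-7)$ be the matrix of $q'$, and let $\cdot$ and $\times$ be the Euclidean dot and cross products. The third column of $h$ must be orthogonal to $a$ and $b$ for $q'$, so we put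
\[
f=Ja\times Jb=\det(J)J^{-1}(a\times b)=\operatorname{diag}(-7,-7,1)(a\times b)\in\mathbb Z^3 .
\]
Then $\langle f,a\rangle=f\cdot Ja=0$ and $\langle f,b\rangle=f\cdot Jb=0$. The identity $(a\times b)\cdot(a'\times b')=(a\cdot a')(b\cdot b')-(a\cdot b')(b\cdot a')$ gives
\[
\det(a,b,f)=(a\times b)\cdot(Ja\times Jb)=q(a)q(b)-\langle a,b\rangle^2=1,
\]
and $q(f)=f\cdot Jf=-7f\cdot(a\times b)=-7$. So the matrix $h$ with columns $a,b,f$ lies in $SO(q')(\mathbb Z)$. Modulo $N'$ we have $a\times b\equiv(0,0,1)$, so $f\equiv e_4$ and $h\equiv1$. Finally $h\mu=a+\sqrt{17}b=u$ and $h\bar\mu=a-\sqrt{17}b=\bar u$.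
\end{proof}

It remains to see that $h$ preserves time. This decides the sign: if $h$ reversed time, the argument below would apply to $h\circ\operatorname{diag}(1,1,-1,-1)\in SO_0(3,1)$, which reverses the orientation of $\Pi_{e_3}$, and the intersection would have the opposite sign. A congruence for the last coordinate of $f$ does not by itself determine its sign. The spinor norm converts congruences into a sign. Let $\mathbb F$ be a field of characteristic $0$. For $v\in\mathbb F^3$ with $q'(v)\ne0$ let $r_v(y)=y-2\langle y,v\rangle q'(v)^{-1}v$. Every element of $SO(q')(\mathbb F)$ is a product $r_{v_1}\cdots r_{v_s}$, and the class of $\prod q'(v_i)$ in $\mathbb F^*/\mathbb F^{*2}$ depends only on the element. This defines the spinor norm $\theta$, a homomorphism that is compatible with field extensions.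

\begin{lemma}\label{lem:spinor}
There is an integer $N_1$ such that every $h\in SO(q')(\mathbb Z)$ with $h\equiv1\bmod N_1$ lies in $SO_0(2,1)$.
\end{lemma}

\begin{proof}
Let $h$ be an isometry of $q'$ over $\mathbb F$, let $q'(x)\ne0$ and $v_\pm=hx\pm x$. Then $q'(v_\pm)=2q'(x)\pm2\langle hx,x\rangle=2\langle hx,v_\pm\rangle$. Hence $q'(v_+)+q'(v_-)=4q'(x)$, and $r_{v_-}hx=x$ and $r_xr_{v_+}hx=x$ whenever the reflections are defined.

\emph{Primes $p\nmid14$.} Here $\theta(h)\in\mathbb Z_p^*\mathbb Q_p^{*2}$ for all $h\in SO(q')(\mathbb Z_p)$ (Kneser; O'Meara, \S92). Indeed, $4q'(e_i)$ is a unit for $i=1,2,4$. With $x=e_1$, one of $q'(v_\pm)$ is a unit, so multiplying $h$ by one or two reflections in vectors of $\mathbb Z_p^3$ with unit $q'$-value gives an isometry of $\mathbb Z_p^3$ that fixes $e_1$. Repeating this inside $e_1^\perp$ with $e_2$, and then with $e_4$, writes $h$ as a product of such reflections.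

\emph{Primes $p=2,7$.} Let $h\in SO(q')(\mathbb Q_p)$ be close to $1$, and take $x=e_1$. Then $q'(e_1)q'(v_+)$ is close to $4$, hence a square, since $\mathbb Q_p^{*2}$ is open. So $h_1=r_{e_1}r_{v_+}h$ has $\theta(h_1)=\theta(h)$, fixes $e_1$, and tends to $1$ as $h$ does. The same step with $e_2$ gives $h_2$ with $\theta(h_2)=\theta(h)$, fixing $e_1$ and $e_2$ and of determinant $1$, so $h_2=1$. Thus $\theta$ is trivial near $1$, and there is $j$ such that $\theta(h)\in\mathbb Q_p^{*2}$ for $p=2,7$ whenever $h\equiv1\bmod14^j$. Put $N_1=14^j$.

For $h$ as in the lemma, $\theta(h)\in\mathbb Q^*/\mathbb Q^{*2}$ has even valuation at every prime, so it is the class of $1$ or $-1$. It is a square in $\mathbb Q_2$, and $-1$ is not, so $\theta(h)=1$. Write $h=r_{v_1}\cdots r_{v_s}$ with $v_i\in\mathbb Q^3$. Then $\prod q'(v_i)>0$, so an even number of the $v_i$ have $q'(v_i)<0$. A reflection $r_v$ exchanges the two sheets of the hyperboloid if $q'(v)<0$ and preserves them if $q'(v)>0$. So $h$ preserves time.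
\end{proof}

\begin{proposition}\label{prop:intersection}
If $N$ is a multiple of $N_0$ and of $2N_1$, then the intersection number $[Y_N]\cdot[Z_N]$ is nonzero. Hence $[Y_N]\ne0$ in $H_2(X_N)$.
\end{proposition}

\begin{proof}
Let $\gamma=(g,\bar g)\in\Gamma(N)$ be relevant, and let $h$ be as in Lemma~\ref{lem:h}. By Lemma~\ref{lem:spinor}, $h$ preserves time, so $\hat h=(h,h)\in G$. This element preserves the orientation of $\widetilde X$, and by (O) it preserves $\widetilde Y$ with its orientation. The element $\hat h^{-1}\gamma=(h^{-1}g,h^{-1}\bar g)\in G$ fixes $\mu$ in the first factor and $\bar\mu$ in the second, so by (O) it preserves $\widetilde Z$ with its orientation; thus $\hat h\widetilde Z=\gamma\widetilde Z$ as oriented submanifolds. Therefore $\hat h$ carries the oriented triple $(\widetilde X,\widetilde Y,\widetilde Z)$ to $(\widetilde X,\widetilde Y,\gamma\widetilde Z)$. A point $(x,x)\in\widetilde Y\cap\widetilde Z$ has $x\perp e_3,\mu,\bar\mu$, so $x\perp e_1,e_2,e_3$ and $x=x_0$. Hence $\widetilde Y\cap\gamma\widetilde Z$ is the single point $\hat hP_0$, and the intersection there is transverse, with the sign of the intersection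 at $P_0$. So $Y_N$ and $Z_N$ meet transversely, in finitely many pairs of points by compactness, all with the same sign, and $\gamma=1$ gives one such pair.
\end{proof}

\subsection{Bounded cohomology and finite covers}\label{sec:end}

For a topological group $G$, the continuous cohomology $H^*_c(G)$ is the cohomology of the complex of continuous $G$-invariant functions $G^{k+1}\to\mathbb R$, and $H^*_{cb}(G)$ is that of the subcomplex of bounded functions; for a discrete group these are $H^*$ and $H^*_b$. The bounded cohomology of an aspherical manifold is that of its fundamental group.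

\begin{proof}[Proof of Theorem~\ref{thm:irreducible}]
Let $N$ be as in Proposition~\ref{prop:intersection}, and put $X=X_N$, $Y=Y_N$. Let $p:X'=\widetilde X/\Gamma'\to X$ be a finite cover, with $X'=X$ allowed. The group $\Gamma'$ is an irreducible lattice in $G$, which has rank $2$. By Burger and Monod \cite{BM99,BM02},
\[
H^2_b(\Gamma')\cong H^2_{cb}(G)\cong H^2_c(G).
\]
By van Est's theorem, $H^*_c(G)$ is the cohomology of the compact dual of $\widetilde X$, so $H^2_c(G)\cong H^2(S^3\times S^3)=0$. Therefore $H^2_b(X')=0$, and $0$ is the only class in $H^2(X')$ with a bounded representative. This is the reason for working with $\mathbb H^3\times\mathbb H^3$: for $\mathbb H^2\times\mathbb H^2$ the compact dual $S^2\times S^2$ has $H^2\neq0$.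

Let $Y'$ be a component of $p^{-1}(Y)$. It is an embedded totally geodesic surface that covers $Y$, so it is closed, orientable and of noncompact type. With the pulled-back orientation, $p_*[Y']=\deg(Y'\to Y)[Y]\ne0$ by Proposition~\ref{prop:intersection}, so $[Y']\neq0$. No class with a bounded representative pairs nontrivially with $[Y']$, and $(X',Y')$ is a bad pair.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM99}
Burger and Monod, J. Eur. Math. Soc. \textbf{1} (1999).

\bibitem{BM02}
Burger and Monod, GAFA \textbf{12} (2002).

\bibitem{LS}
Jean-Francois Lafont and Benjamin Schmidt, \emph{On submanifolds in locally symmetric spaces of noncompact type}, arXiv:math/0607242 (2006).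

\bibitem{Rag}
Raghunathan, \emph{Discrete subgroups of Lie groups}.

\end{thebibliography}
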